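\title{The strength of determinacy for Schmidt's game on Euclidean space}

\begin{abstract}
In Schmidt's game on $\mathbb{R}^n$ two players choose nested closed balls whose radii shrink by prescribed factors $\alpha$ and $\beta$, and the second player wins if the limit point lies in a given target set. Working in $\mathsf{ZF}+\mathsf{DC}$, we ask what follows when these games are determined for all targets. We show that in every dimension $n\ge1$ this implies the axiom of determinacy $\mathsf{AD}$, and that for $n\ge3$ it is equivalent to $\mathsf{AD}_{\mathbb{R}}$. Both results hold whether the first radius is prescribed or free, and the games with $\alpha=\beta=10^{-6}$ suffice. The first result codes integer games into decimal digits. The second extracts uniformizing functions from winning strategies, using the rigidity of runs in which one player moves as far as possible away from a segment and the other as far as possible toward it, and then applies a theorem of Becker, Martin and Woodin.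
\end{abstract}

\section{Introduction}

\subsection{The game and the question}

We work in $\mathsf{ZF}+\mathsf{DC}$. A game between two players I and II is \emph{determined} if one of them has a winning strategy. The axiom $\mathsf{AD}$ says that every game of length $\omega$ in which the players alternately play natural numbers is determined, and $\mathsf{AD}_{\mathbb{R}}$ says the same for games in which they alternately play reals.

Fix $n\ge1$, parameters $\alpha,\beta\in(0,1)$ and a \emph{target} $T\subseteq\mathbb{R}^n$. In \emph{Schmidt's game} a move is a closed Euclidean ball $B(x,r)=\{y:|x-y|\le r\}$, formally the pair $(x,r)$ with $r>0$. Player I plays $B(x_0,\rho_0)$, player II plays $B(x_1,\rho_1)$ with $\rho_1=\alpha\rho_0$, player I plays $B(x_2,\rho_2)$ with $\rho_2=\beta\rho_1$, and so on: each move of II multiplies the radius by $\alpha$, and each later move of I multiplies it by $\beta$. The moves must be nested,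
\[
|x_{k+1}-x_k|+\rho_{k+1}\le\rho_k ,
\]
which in $\mathbb{R}^n$ is the same as $B(x_{k+1},\rho_{k+1})\subseteq B(x_k,\rho_k)$. The first player to violate this rule loses. If nobody does, the balls intersect in the single point $z=\lim_k x_k$, the \emph{outcome}, and II wins if and only if $z\in T$. Since the radii after the first move are prescribed, a move is a choice of center: facing a ball of radius $r$, player II may displace the center by at most $(1-\alpha)r$, and player I by at most $(1-\beta)r$.

There are two variants. In the \emph{$(\alpha,\beta,\rho)$ game} the first radius is prescribed, $\rho_0=\rho$. In the \emph{$(\alpha,\beta)$ game} player I chooses $\rho_0>0$ freely. We say that \emph{$(\alpha,\beta,\rho)$-Schmidt determinacy} holds on $\mathbb{R}^n$ if the $(\alpha,\beta,\rho)$ game on $\mathbb{R}^n$ is determined for all $\alpha,\beta\in(0,1)$, all $\rho>0$ and all targets $T$; \emph{$(\alpha,\beta)$-Schmidt determinacy} is defined in the same way.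

A move in Schmidt's game can be coded by a real, so $\mathsf{AD}_{\mathbb{R}}$ implies both hypotheses in every dimension. How much of $\mathsf{AD}_{\mathbb{R}}$ is needed? Three known results form the background.
\begin{itemize}
\item[(K1)] $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ proves $(\alpha,\beta,\rho)$-Schmidt determinacy on $\mathbb{R}$.
\item[(K2)] If $\mathsf{ZF}+\mathsf{AD}$ is consistent, there is a model of $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ in which, for $n\ge3$, some $(\alpha,\beta,\rho)$ game on $\mathbb{R}^n$ is not determined.
\item[(K3)] Give Baire space $\omega^\omega$ the metric $d(x,y)=2^{-(m+1)}$, where $m$ is least with $x(m)\ne y(m)$. If the analogous game on $\omega^\omega$ with $\alpha=\beta=\rho=\frac12$ is determined for every target, then $\mathsf{AD}$ holds.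
\end{itemize}
The following question was posed by Crone, Fishman and Jackson \cite{CFJ}.

\medskip
\noindent\textbf{Question.} \emph{(a) For fixed $n\ge1$, does $(\alpha,\beta,\rho)$-Schmidt determinacy, or $(\alpha,\beta)$-Schmidt determinacy, on $\mathbb{R}^n$ imply $\mathsf{AD}$? (b) For fixed $n\ge3$, does either hypothesis imply $\mathsf{AD}_{\mathbb{R}}$?}
\medskip

In the game of (K3) we have $\rho_k=2^{-(k+1)}$, so the nesting rule reads $d(x_k,x_{k+1})\le2^{-(k+2)}$: the centers $x_k$ and $x_{k+1}$ agree in the coordinates $0,\dots,k$. The $k$-th move therefore decides exactly the $k$-th coordinate of the outcome. This suggests that the answer to (a) is yes, with decimal digits in place of coordinates. Two things stand in the way: a ball in $\mathbb{R}$ need not lie inside a decimal interval of comparable length, and a player who chooses the first radius also chooses when the game starts and who controls which digits.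

For (b), one should ask what $\mathsf{AD}_{\mathbb{R}}$ adds to $\mathsf{AD}$. Let $\mathsf{Unif}$ be the statement that every $W\subseteq\mathbb{R}\times\mathbb{R}$ contains a function with the same domain. It follows from $\mathsf{AD}_{\mathbb{R}}$ through a game with one round: I plays $x$, II plays $y$, and II wins if $x\notin\operatorname{dom}W$ or $(x,y)\in W$. Player I has no winning strategy, and a winning strategy of II is a uniformizing function. Conversely, we shall use the following published theorem as a black box.

\begin{theorem}[Becker, Martin, Woodin]\label{thm:bmw}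
$\mathsf{ZF}+\mathsf{DC}$ proves that $\mathsf{AD}+\mathsf{Unif}$ implies $\mathsf{AD}_{\mathbb{R}}$.
\end{theorem}

The theorem has two halves, both under $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$. First, $\mathsf{Unif}$ implies that every set of reals is Suslin (Becker, Woodin; see \cite{Becker}). Second, if every set of reals is Suslin, then $\mathsf{AD}_{\mathbb{R}}$ holds (Martin, Woodin; see \cite{MW}). See also \cite[\S32]{Kanamori}. (A subset of $\omega^\omega$ is Suslin if it is the projection of a closed subset of $\omega^\omega\times\lambda^\omega$ for some ordinal $\lambda$ with the discrete topology; the notion is not used below.) Given (a), part (b) thus asks whether one round of real moves can be simulated in Schmidt's game, although only the limit of the centers, and not the centers themselves, decides who wins.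

\subsection{Results}

The answer to both parts is yes, for both variants, and a single pair of parameters suffices.

\begin{theorem}\label{thm:A}
Let $n\ge1$ and $\alpha=\beta=10^{-6}$. If all $(\alpha,\beta)$ games on $\mathbb{R}^n$ are determined, or if for one fixed $\rho>0$ all $(\alpha,\beta,\rho)$ games on $\mathbb{R}^n$ are determined, then $\mathsf{AD}$ holds.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $n\ge3$ and $\alpha=\beta=10^{-6}$. Under either hypothesis of Theorem~\ref{thm:A} on $\mathbb{R}^n$, $\mathsf{Unif}$ holds. Hence $\mathsf{AD}_{\mathbb{R}}$ holds.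
\end{theorem}

\begin{theorem}\label{thm:C}
For $n\ge3$ the following are equivalent: $\mathsf{AD}_{\mathbb{R}}$; $(\alpha,\beta,\rho)$-Schmidt determinacy on $\mathbb{R}^n$; $(\alpha,\beta)$-Schmidt determinacy on $\mathbb{R}^n$; either of the last two restricted to $\alpha=\beta=10^{-6}$ (and one $\rho$). For $n=1$, $(\alpha,\beta,\rho)$-Schmidt determinacy is equivalent to $\mathsf{AD}$.
\end{theorem}

For $n=2$ we obtain only that $\mathsf{AD}_{\mathbb{R}}$ implies Schmidt determinacy on $\mathbb{R}^2$, which implies $\mathsf{AD}$. The last theorem concerns single choices of the parameters.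

\begin{theorem}\label{thm:D}
Let $\alpha,\beta\in(0,1)$ and $\rho>0$.
\begin{enumerate}
\item If $n\ge3$ and $\alpha(2-\beta)<1$, then determinacy of all $(\alpha,\beta,\rho)$ games on $\mathbb{R}^n$ for this one triple implies $\mathsf{Unif}$.
\item If $\alpha(2-\beta)\ge1$, then all $(\alpha,\beta,\rho)$ and $(\alpha,\beta)$ games on every $\mathbb{R}^n$ are determined (in $\mathsf{ZF}$).
\item If $\beta(2-\alpha)\ge1$, then all $(\alpha,\beta)$ games on every $\mathbb{R}^n$ are determined (in $\mathsf{ZF}+\mathsf{DC}$).
\end{enumerate}
\end{theorem}

By parts (2) and (3), the determinacy hypotheses for some single pairs $(\alpha,\beta)$ are theorems of $\mathsf{ZF}+\mathsf{DC}$. So if only one pair is used, as in Theorems~\ref{thm:A} and~\ref{thm:B}, some restriction on it is needed.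

Apart from Theorem~\ref{thm:bmw}, used for the last sentence of Theorem~\ref{thm:B}, and (K1), used for the last sentence of Theorem~\ref{thm:C}, the proofs are self-contained. Section~\ref{sec:prelim} contains reductions and the easy parts (2) and (3) of Theorem~\ref{thm:D}. Section~\ref{sec:digits} proves Theorem~\ref{thm:A}. Section~\ref{sec:push} isolates the geometric mechanism behind uniformization and proves Theorem~\ref{thm:D}(1), which is the idea of Theorem~\ref{thm:B} in its simplest form. Sections~\ref{sec:construction}--\ref{sec:I} treat the free first radius, where that mechanism has to be installed at all scales at once. Section~\ref{sec:end} assembles Theorems~\ref{thm:B} and~\ref{thm:C}.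

\section{Conventions, reductions and degenerate parameters}\label{sec:prelim}

A \emph{strategy} for a player assigns a move to each finite sequence of moves after which it is that player's turn; it is \emph{winning} if the player wins every run in which it is followed. A winning strategy never breaks the nesting rule first. To show that a strategy is not winning it suffices to build one run against it that its owner loses, and in doing so we may assume that the strategy moves legally. A player moves \emph{concentrically} by keeping the center of the opponent's ball; this is always legal. When we describe only finitely many moves of a player, the remaining moves are concentric. We refer to I as she and to II as he.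

The axiom $\mathsf{DC}$ of dependent choices says: if $R$ is a relation on a nonempty set $X$ and every $x\in X$ has some $x'$ with $x\mathrel{R}x'$, then there is a sequence $(x_k)$ with $x_k\mathrel{R}x_{k+1}$ for all $k$. It implies countable choice.

\begin{lemma}\label{lem:dim}
\begin{enumerate}
\item Let $m\le n$ and $T\subseteq\mathbb{R}^m$. If the $(\alpha,\beta)$ game, or the $(\alpha,\beta,\rho)$ game, on $\mathbb{R}^n$ with target $T\times\mathbb{R}^{n-m}$ is determined, then so is the same game on $\mathbb{R}^m$ with target $T$.
\item If all $(\alpha,\beta,\rho)$ games on $\mathbb{R}^n$ are determined for one $\rho$, they are determined for every $\rho$.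
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\Sigma$ be a winning strategy on $\mathbb{R}^n$ for a player $X$. In the game on $\mathbb{R}^m$, player $X$ keeps an auxiliary run on $\mathbb{R}^n$ with centers $(x_k,w_k)$ and the same radii. A move $x_k$ of the opponent is copied as $(x_k,w_{k-1})$, with second component $0$ if $k=0$; the displacement has the same length, so the copy is legal exactly when $x_k$ is. The moves of $X$ in the auxiliary run are given by $\Sigma$, and $X$ plays their first components, which is legal because the projection does not increase distances. The auxiliary outcome lies in $T\times\mathbb{R}^{n-m}$ if and only if $\lim x_k\in T$, so $X$ wins.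

(2) The map $x\mapsto\lambda x$ carries the $(\alpha,\beta,\rho)$ game with target $T$ to the $(\alpha,\beta,\lambda\rho)$ game with target $\lambda T$.
\end{proof}

For $A\subseteq2^\omega$ let $G(A)$ be the game in which I and II alternately play bits $a_0,c_0,a_1,c_1,\dots$ and I wins if and only if $(a_0,c_0,a_1,c_1,\dots)\in A$.

\begin{lemma}\label{lem:binary}
If $G(A)$ is determined for all $A\subseteq2^\omega$, then $\mathsf{AD}$ holds.
\end{lemma}

\begin{proof}
Consider the integer game in which I wins if the run lies in $B\subseteq\omega^\omega$. Read a run of bits as follows. At each time one player is \emph{active}, first I. The active player encodes an integer $m$ by playing $m$ ones and then a zero; the bits of the other player are ignored meanwhile, and after the zero the other player is active from his or her next bit on. A player who stays active forever loses; otherwise I wins if and only if the decoded sequence is in $B$. This is a game $G(A)$. Let $\Sigma$ be a winning strategy in it for $X$. In the integer game, $X$ simulates a run against $\Sigma$. While $X$ is active, the opponent's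 bits are taken to be $0$; then $\Sigma$ eventually plays a zero, since otherwise the simulated run is lost by $X$, and $X$ plays the integer so encoded. When the opponent plays $m$, it is fed to $\Sigma$ as $m$ ones and a zero. The decoded sequence is the run of the integer game, so $X$ wins.
\end{proof}

The simplest Schmidt games are those in which one player can undo every displacement made by the other and so hold the center at a chosen point.

\begin{proof}[Proof of Theorem~\ref{thm:D}(2) and (3)]
(2) The hypothesis says $1-\alpha\le(1-\beta)\alpha$. If $T=\mathbb{R}^n$, then II wins by playing concentrically. Otherwise I fixes $z\notin T$ and centers all her balls at $z$. This is legal: from $B(z,r)$ player II moves to some $y$ with $|y-z|\le(1-\alpha)r$, his radius is $\alpha r$, and I may move by $(1-\beta)\alpha r\ge(1-\alpha)r$. The outcome is $z$, and I wins.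

(3) The hypothesis says $1-\beta\le(1-\alpha)\beta$. If $T$ is not dense, I starts with a ball disjoint from $T$ and wins; this is where the free radius is used. If $T$ is dense, countable choice gives a sequence $(p_k)$ in $T$ that is dense in $\mathbb{R}^n$. Player II centers his first ball at the first $p_k$ in $B(x_0,(1-\alpha)\rho_0)$ and all later balls at the same point. This is legal: from $B(p_k,s)$ player I moves by at most $(1-\beta)s$, her radius is $\beta s$, and II may move by $(1-\alpha)\beta s\ge(1-\beta)s$. The outcome is $p_k\in T$, and II wins.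
\end{proof}

The number $c=(1-\alpha)-(1-\beta)\alpha=1-\alpha(2-\beta)$ measures what II can gain in a round: from a ball of radius $r$ he moves by $(1-\alpha)r$, and I can take back only $(1-\beta)\alpha r$. Part (2) is the case $c\le0$. When $\alpha=\beta$ is small, each player's move is far longer than everything that follows it, and this is the regime in which information can be coded. From now on
\[
\varepsilon=10^{-6}.
\]

\section{Coding binary games into decimal digits}\label{sec:digits}

By Lemmas~\ref{lem:dim} and~\ref{lem:binary}, Theorem~\ref{thm:A} follows once we find, for each $A\subseteq2^\omega$, a target $T_A\subseteq\mathbb{R}$ such that a winning strategy in the $(\varepsilon,\varepsilon)$ game or in the $(\varepsilon,\varepsilon,1000)$ game with target $T_A$ yields a winning strategy in $G(A)$.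

\subsection{Reading and writing digits}

For $K\ge0$, a \emph{level-$K$ interval} is an interval $[i10^{-K},(i+1)10^{-K})$ with $i\in\mathbb{Z}$. For $L\ge1$ let $d_L(x)=\lfloor10^Lx\rfloor\bmod10$. The digits $d_1,\dots,d_K$ are constant on each level-$K$ interval $V$, and for $L>K$ every assignment of values to $d_{K+1},\dots,d_L$ is realized on exactly one level-$L$ interval inside $V$.

\begin{lemma}\label{lem:write}
Let $0\le K<L$ be integers, and let a player in a game with $\alpha=\beta=\varepsilon$ face a ball of radius $r$ with $10^{-K}\le r\le10^{6-L}/4$. The ball contains the closure of a level-$K$ interval; let $V$ be the leftmost one. For every level-$L$ interval $W\subseteq V$ the player has a legal move after which the outcome lies in $W$.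
\end{lemma}

\begin{proof}
The ball is an interval $[c,c']$ with $c'-c\ge2\cdot10^{-K}$, and it contains $[i10^{-K},(i+1)10^{-K}]$ for $i=\lceil10^Kc\rceil$. The player centers the next ball at the midpoint of $W$. Its radius is $10^{-6}r\le10^{-L}/4$, so it lies in the interior of $W$, and hence in the opponent's ball.
\end{proof}

We say that the player \emph{reads} $d_1,\dots,d_K$ (their values on $V$) and \emph{writes} $d_{K+1},\dots,d_L$. The opponent's ball may straddle several level-$K$ intervals, so it need not determine the digits that are read. What matters is that $V$ is a function of that ball and that the outcome will lie in $V$.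

Suppose the first radius is $1000$. Then the balls of I have radii $10^{3-12k}$ and those of II have radii $10^{-3-12k}$. Facing radius $10^{-3-12k}$, player I may take $K=12k+3$ and $L=12k+8$. Facing radius $10^{3-12k}$ with $k\ge1$, player II may take $K=12k-1$ and $L=12k$. So I writes $d_6$, then II reads it and writes $d_{12}$, then I reads that and writes $d_{18}$, and so on. Let $b_L(x)=1$ if $d_L(x)=1$ and $b_L(x)=0$ otherwise, and for $m\ge0$ put
\[
D_m(x)=\bigl(b_{12m+6}(x),\,b_{12m+12}(x),\,b_{12m+18}(x),\dots\bigr)\in2^\omega .
\]
The natural target is $\{x:D_0(x)\notin A\}$. A free first radius defeats it in two ways.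

\emph{Late start.} Let $A$ be the set of runs with $c_0=0$. Player II wins $G(A)$, but I wins the Schmidt game by starting with a tiny ball on which $d_{12}=0$. The remedy is to let II declare where the coded run begins: he writes a \emph{marker} $d_{12m}=2$, and decoding starts after the last marker. To keep him from postponing forever, infinitely many markers lose for him.

\emph{Wrong phase.} If I starts with radius $10^{-3}$, the roles are exchanged: II writes $d_{12k+6}$ and I writes $d_{12k}$. The remedy is a \emph{veto}: a digit $3$ in one of the positions that I is supposed to write wins for II. If I plays in phase she simply never writes it.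

\subsection{The target and the proof of Theorem~\ref{thm:A}}

Say that $x$ has a \emph{veto} if $d_L(x)=3$ for some $L\ge1$ with $L\bmod12\in\{4,6,8\}$, and let $M(x)=\{j\ge1:d_{12j}(x)=2\}$. Let $x\in T_A$ if and only if either $x$ has a veto, or $x$ has no veto, $M(x)$ is finite and nonempty, and $D_{\max M(x)}(x)\notin A$.

\begin{lemma}\label{lem:AI}
If I has a winning strategy $\sigma$ in the $(\varepsilon,\varepsilon)$ game or the $(\varepsilon,\varepsilon,1000)$ game with target $T_A$, then she has one in $G(A)$.
\end{lemma}

\begin{proof}
Let $\rho_0$ be the first radius of $\sigma$, so her balls have radii $r_k=10^{-12k}\rho_0$. Write $\rho_0=\mu10^{-12q}$ with $q\in\mathbb{Z}$ and $\mu\in[10^{-7},10^5)$. By Lemma~\ref{lem:write} with $K=L-1$, player II can write $d_L$ in reply to her $k$-th ball whenever $L\ge1$ and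
\begin{equation}\label{eq:window}
10^{1-L}\le r_k\le10^{6-L}/4 .
\end{equation}

\emph{The phase is right: $\mu>25$.} For $a=4,6,8$ the intervals $[10^{1-a},10^{6-a}/4]$ are $[10^{-3},25]$, $[10^{-5},\frac14]$ and $[10^{-7},\frac1{400}]$, and together they cover $[10^{-7},25]$; this is why three veto positions are used. Suppose $\mu\le25$. Choose $a$ with $\mu$ in the interval for $a$, choose $k\ge0$ with $q+k\ge0$, and put $L=12(q+k)+a$. Since $r_k=\mu10^{-12(q+k)}$, condition \eqref{eq:window} holds. Player II moves concentrically until the $k$-th ball and then writes $d_L=3$. The outcome has a veto and lies in $T_A$, so $\sigma$ is not winning.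

\emph{The simulation.} Now $25<\mu<10^5$. Index her balls by $j=q+k$, so that ball $j$ has radius $\mu10^{-12j}$. For $j\ge1$ condition \eqref{eq:window} holds with $L=12j$, because $10\le\mu\le10^6/4$. Let $m=\max(1,q)$. To play $G(A)$, player I imagines a run against $\sigma$ in which II moves concentrically until ball $m$ and there writes the marker $d_{12m}=2$. At ball $j=m+i+1$, for $i\ge0$, he reads the digits up to level $12j-1$, among them the digit at level $12j-6=12(m+i)+6$. Let $a_i$ be the value of $b_{12j-6}$ so read; it depends only on $c_0,\dots,c_{i-1}$, and I plays it in $G(A)$. When the opponent replies $c_i\in\{0,1\}$, the imagined II writes $d_{12j}=c_i$.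

Let $x$ be the outcome. Then $m\in M(x)$ and $d_{12j}(x)\in\{0,1\}$ for $j>m$, so $\max M(x)=m$, and $D_m(x)=(a_0,c_0,a_1,c_1,\dots)$. Since $\sigma$ wins, $x\notin T_A$. Hence $x$ has no veto, and then $D_m(x)\in A$. So I wins $G(A)$.
\end{proof}

In the other direction we control I and can choose the radius $1000$. The difficulty is now that II may place markers at times that depend on the bits of I.

\begin{lemma}\label{lem:AII}
If II has a winning strategy $\tau$ in the $(\varepsilon,\varepsilon)$ game or the $(\varepsilon,\varepsilon,1000)$ game with target $T_A$, then he has one in $G(A)$.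
\end{lemma}

\begin{proof}
For $a\in2^\omega$ let I play against $\tau$ as follows. She starts with $B(0,1000)$. The $k$-th ball of II, $k\ge0$, has radius $10^{-3-12k}$, and $10^{-(12k+3)}\le10^{-3-12k}\le10^{6-(12k+8)}/4$. So by Lemma~\ref{lem:write} she reads the digits up to level $12k+3$ and writes $0,0,a_k,0,0$ at levels $12k+4,\dots,12k+8$. Let $x_a$ be the outcome. For $k\ge1$ the value of $d_{12k}$ that she reads depends only on $a{\restriction}k=(a_0,\dots,a_{k-1})$; call it $e(a{\restriction}k)$. Thus $d_{12k}(x_a)=e(a{\restriction}k)$ and $d_{12k+6}(x_a)=a_k$. Call a nonempty finite binary sequence $u$ \emph{marked} if $e(u)=2$.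

The point $x_a$ has no veto and lies in $T_A$, so each $a\in2^\omega$ has at least one and only finitely many marked initial segments. Some marked $u$ has no marked proper extension. Otherwise, start with a marked sequence and repeatedly pass to the first marked proper extension in a fixed enumeration of the finite binary sequences; the union is an $a$ with infinitely many marked initial segments.

Fix such a $u$, of length $m\ge1$. In $G(A)$, after I has played $a'_0,\dots,a'_i$, let II answer $c_i=1$ if $e(u^\frown(a'_0,\dots,a'_i))=1$ and $c_i=0$ otherwise. For $a=u^\frown a'$ we have $\max M(x_a)=m$, $b_{12(m+i)+6}(x_a)=a'_i$ and $b_{12(m+i+1)}(x_a)=c_i$, so $D_m(x_a)=(a'_0,c_0,a'_1,c_1,\dots)$. Since $x_a\in T_A$ has no veto, this run is not in $A$, and II wins.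
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:dim}, either hypothesis passes from $\mathbb{R}^n$ to $\mathbb{R}$, and in the second we may take $\rho=1000$. By Lemmas~\ref{lem:AI} and~\ref{lem:AII} every $G(A)$ is determined, and Lemma~\ref{lem:binary} gives $\mathsf{AD}$.
\end{proof}

\section{Taut runs and uniformization with a fixed radius}\label{sec:push}

To obtain $\mathsf{Unif}$ we need a position in which one player names a real in a single move, the other answers with a real in a single move, and both can be recovered from the outcome. In $\mathbb{R}^3$ the first real is a point on a line and the second is a direction perpendicular to it. Let $e_1=(1,0,0)$ and let $\mathbb{S}=\{\theta\in\mathbb{R}^3:\theta\perp e_1,\ |\theta|=1\}$ be the circle of such directions. For $Z\subseteq J\times\mathbb{S}$ put $Z_\xi=\{\theta:(\xi,\theta)\in Z\}$; call $Z$ \emph{total on $J$} if $Z_\xi\ne\emptyset$ for all $\xi\in J$.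

\begin{lemma}\label{lem:unif}
Let $J$ be $\mathbb{R}$ or $(-\frac12,\frac12)$. If for every $Z\subseteq J\times\mathbb{S}$ that is total on $J$ there is a function $F$ with $F(\xi)\in Z_\xi$ for all $\xi\in J$, then $\mathsf{Unif}$ holds.
\end{lemma}

\begin{proof}
Given $W\subseteq\mathbb{R}^2$, let $W'=W\cup\{(x,0):x\notin\operatorname{dom}W\}$. Fix a bijection $\varphi:J\to\mathbb{R}$ and an injection $\iota:\mathbb{R}\to\mathbb{S}$, and let $Z=\{(\xi,\iota(y)):(\varphi(\xi),y)\in W'\}$. Then $Z$ is total on $J$, and if $F$ is as in the statement, the restriction of $\iota^{-1}\circ F\circ\varphi^{-1}$ to $\operatorname{dom}W$ is contained in $W$.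
\end{proof}

\subsection{Distance to a core}

A \emph{core} is a point of $\mathbb{R}^3$, a closed segment parallel to $e_1$, or the line $\mathbb{R}e_1$. We write $d(z,X)$ for the distance from a point to a set; it is $1$-Lipschitz in $z$. For a core $K$ and $0\le a\le a'$ let
\[
A(K;a,a')=\{z:a\le d(z,K)\le a'\}.
\]
Recall that a point $z$ has a unique nearest point in a nonempty closed convex set $K$, and that $b\in K$ is this point if and only if $(z-b)\cdot(k-b)\le0$ for all $k\in K$.

\begin{lemma}\label{lem:dist}
Let $K$ be a core and $u=d(\cdot,K)$.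
\begin{enumerate}
\item Let $b\in K$, and let $e$ be a vector in $\mathbb{S}$ or the vector $(z-b)/|z-b|$ for some $z\notin K$ with nearest point $b$. Then for all $w\ge0$ the point $b+we$ has nearest point $b$, and $u(b+we)=w$.
\item For all $z$ and $w\ge0$ there is $z'$ with $u(z')=w$ and $|z'-z|=|w-u(z)|$.
\item If $u(z')=u(z)+|z'-z|$, then $z$ and $z'$ have the same nearest point $b$, and $z\in[b,z']$.
\item If $z\notin K$ has nearest point $b$, and $K$ is the line or a segment of which $b$ is not an endpoint, then $(z-b)/|z-b|\in\mathbb{S}$.
\item $d(z,A(K;a,a'))$ equals the distance from the number $u(z)$ to the interval $[a,a']$.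
\end{enumerate}
\end{lemma}

\begin{proof}
(1) In both cases $e\cdot(k-b)\le0$ for all $k\in K$, and the same holds for $we$. (2) Write $z=b+u(z)e$ with $b,e$ as in (1) and take $z'=b+we$. (3) Let $b$ be nearest to $z$. Then $|z'-b|\le|z'-z|+|z-b|=u(z')$, so $b$ is nearest to $z'$ and the triangle inequality is an equality. (4) Apply the criterion to $k=b\pm\eta e_1$ for small $\eta>0$. (5) One inequality holds because $u$ is $1$-Lipschitz, the other by (2).
\end{proof}

Let a player face a ball with center $w=b+u(w)e$, with $b,e$ as in Lemma~\ref{lem:dist}(1), and let $\lambda$ be the largest displacement allowed. The player \emph{pushes away from $K$} by moving to $b+(u(w)+\lambda)e$ and \emph{pushes toward $K$} by moving to $b+\max(0,u(w)-\lambda)e$. If $w\in K$, a push away may use any $e\in\mathbb{S}$; unless another is named we take $e=(0,1,0)$.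

The next lemma describes a tug of war in which the player pulling outward moves first and has the longer move in each round. Either side can guarantee the value $h$ below, and if $h$ is attained exactly, the whole run is determined by its first step.

\begin{lemma}\label{lem:tug}
Let $K$ be a core, $u=d(\cdot,K)$. Let $\lambda_k>0$ with $\sum_k\lambda_k<\infty$ and $c_k:=\lambda_{2k}-\lambda_{2k+1}>0$, and let $h=\sum_kc_k$. Let $w_0,w_1,\dots$ satisfy $|w_{k+1}-w_k|\le\lambda_k$, and let $z=\lim_kw_k$. Call the sequence \emph{taut} if for all $k$
\[
u(w_{2k+1})=u(w_{2k})+\lambda_{2k}\qquad\text{and}\qquad u(w_{2k+2})=u(w_{2k+1})-\lambda_{2k+1}.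
\]
\begin{enumerate}
\item If $u(w_{2k+1})=u(w_{2k})+\lambda_{2k}$ for all $k$, then $u(z)\ge u(w_0)+h$, and equality implies that the sequence is taut.
\item If $u(w_{2k+2})=\max(0,u(w_{2k+1})-\lambda_{2k+1})$ for all $k$, then $u(z)\le u(w_0)+h$, and equality implies that the sequence is taut.
\item If the sequence is taut and $w_0\in K$, then $w_1=w_0+\lambda_0\theta$ for a unit vector $\theta$, the nearest point of $w_1$ is $w_0$, and $z=w_0+h\theta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\gamma_k=u(w_{2k+2})-u(w_{2k})$, so that $u(z)-u(w_0)=\sum_k\gamma_k$.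

(1) Since $u(w_{2k+2})\ge u(w_{2k+1})-\lambda_{2k+1}$, we have $\gamma_k\ge c_k$. Equality in the sum forces $\gamma_k=c_k$ for all $k$, which is the second equation of tautness.

(2) Since $u(w_{2k+1})\le u(w_{2k})+\lambda_{2k}$, we have $u(w_{2k+2})\le\max(0,u(w_{2k})+c_k)=u(w_{2k})+c_k$. Equality in the sum forces $u(w_{2k+2})=u(w_{2k})+c_k>0$. So the maximum in the hypothesis is attained by its second entry, which is the second equation, and the first follows by subtraction.

(3) For every $k$ we have $\lambda_k=|u(w_{k+1})-u(w_k)|\le|w_{k+1}-w_k|\le\lambda_k$, so Lemma~\ref{lem:dist}(3) applies to each pair of consecutive points. All $w_k$ therefore have the same nearest point, namely $w_0$, and of $w_k,w_{k+1}$ the one closer to $K$ lies on the segment from $w_0$ to the other. For $k\ge1$ we have $u(w_k)\ge c_0>0$, so $w_k\ne w_0$, and $w_k$ and $w_{k+1}$ lie on the same ray from $w_0$. Thus $w_k=w_0+u(w_k)\theta$ for $k\ge1$, with $\theta=(w_1-w_0)/\lambda_0$, and $u(w_k)\to h$.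
\end{proof}

\begin{example}\label{ex:half}
Let $\alpha=\beta=\frac12$, $\rho=1$ and $K=\mathbb{R}e_1$, and let I start with center $\xi e_1$. The displacements allowed are $\lambda_k=2^{-(k+1)}$, so $h=\frac12-\frac14+\frac18-\dots=\frac13$. If II always pushes away from $K$ and I always pushes toward $K$, the distances of the centers from $K$ are $0,\frac12,\frac14,\frac38,\frac5{16},\dots$, all centers lie on the ray that II chose in his first move, and the outcome is $\xi e_1+\frac13\theta$. From it one reads off both $\xi$ and $\theta$. If I starts off the line, or deviates while II keeps pushing, the outcome is outside the cylinder of radius $\frac13$; if II deviates while I keeps pushing, it is inside. So we give the outside to II, the inside to I, and on the cylinder we ask whether $\theta\in Z_\xi$.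
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:D}(1)]
By Lemma~\ref{lem:dim} let $n=3$. Let $Z\subseteq\mathbb{R}\times\mathbb{S}$ be total on $\mathbb{R}$, let $K=\mathbb{R}e_1$ and $u=d(\cdot,K)$. The centers $w_0,w_1,\dots$ of a legal run satisfy $|w_{k+1}-w_k|\le\lambda_k$ with $\lambda_{2k}=(1-\alpha)(\alpha\beta)^k\rho$ and $\lambda_{2k+1}=(1-\beta)\alpha(\alpha\beta)^k\rho$. Then $c_k=c(\alpha\beta)^k\rho$ with $c=1-\alpha(2-\beta)$, which is positive by hypothesis, and $h=c\rho/(1-\alpha\beta)$. Let
\[
T=\{z:u(z)>h\}\cup\{\xi e_1+h\theta:(\xi,\theta)\in Z\}.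
\]

\emph{I has no winning strategy.} Let a strategy of I start with center $w_0$, and let II always push away from $K$. If $u(w_0)>0$, Lemma~\ref{lem:tug}(1) gives $u(z)>h$, so $z\in T$. If $w_0=\xi e_1$, let the first push of II be in a direction $\theta\in Z_\xi$. Then $u(z)\ge h$. Either $u(z)>h$, or the run is taut and $z=\xi e_1+h\theta$ by Lemma~\ref{lem:tug}(3). In both cases $z\in T$.

\emph{A winning strategy $\tau$ of II uniformizes $Z$.} For $\xi\in\mathbb{R}$ let $y(\xi)$ be the center with which $\tau$ answers $B(\xi e_1,\rho)$, and let I push toward $K$ from then on. Lemma~\ref{lem:tug}(2) gives $u(z)\le h$, while $z\in T$ gives $u(z)\ge h$. So the run is taut, $y(\xi)=\xi e_1+(1-\alpha)\rho\theta$ and $z=\xi e_1+h\theta$, where $\theta\in\mathbb{S}$ by Lemma~\ref{lem:dist}(4). As $z\in T$ and $u(z)=h$, we have $z=\xi'e_1+h\theta'$ with $(\xi',\theta')\in Z$, and comparing components gives $(\xi',\theta')=(\xi,\theta)$. Hence $F(\xi)=(y(\xi)-\xi e_1)/((1-\alpha)\rho)$ lies in $Z_\xi$.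

By determinacy II has a winning strategy, and Lemma~\ref{lem:unif} gives $\mathsf{Unif}$.
\end{proof}

\begin{remark}
Dimension three is used in Lemma~\ref{lem:unif}, where the reals are injected into $\mathbb{S}$. In $\mathbb{R}^2$ a line has only two normal directions, and a total relation with values in a two-element set is uniformized outright by preferring one of the values.
\end{remark}

We record the case $\alpha=\beta=\varepsilon$. Let
\[
\kappa=\frac{1-\varepsilon}{1+\varepsilon},\qquad\text{so that}\qquad\kappa(1-\varepsilon^2)=(1-\varepsilon)^2\quad\text{and}\quad0.99<\kappa<1 .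
\]
From a ball of radius $r$ played by either player, the displacements allowed are $\lambda_k=(1-\varepsilon)\varepsilon^kr$, so $c_k=(1-\varepsilon)^2\varepsilon^{2k}r$ and $h=\kappa r$. Lemma~\ref{lem:tug} gives, for the outcome $z$ of a run containing the ball $B(w,r)$:
\begin{itemize}
\item[(Out)] if the player facing $B(w,r)$ pushes away from $K$ from then on, $d(z,K)\ge d(w,K)+\kappa r$;
\item[(In)] if the player who played $B(w,r)$ pushes toward $K$ from then on, $d(z,K)\le d(w,K)+\kappa r$.
\end{itemize}

\section{A target for the free first radius}\label{sec:construction}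

\subsection{What has to change}

The target just used is worthless in the $(\alpha,\beta)$ game: I starts on the line with a radius $\rho'<\rho$, pushes toward the line and ends inside the cylinder. The two variants do differ. For $\alpha=\frac14$, $\beta=\frac34$ we have $\beta(2-\alpha)=\frac{21}{16}\ge1$ and $\alpha(2-\beta)=\frac5{16}<1$, so all $(\alpha,\beta)$ games are determined by Theorem~\ref{thm:D}(3), while determinacy of the $(\alpha,\beta,\rho)$ games on $\mathbb{R}^3$ implies $\mathsf{Unif}$; and $\mathsf{Unif}$ fails in the model of (K2), since $\mathsf{AD}_{\mathbb{R}}$ fails there and Theorem~\ref{thm:bmw} applies.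

In the $(\alpha,\beta)$ game every later ball of I is also a possible first ball. This has two consequences. If $\tau$ is a winning strategy of II, then so is the strategy that moves concentrically once and then follows $\tau$, treating the second ball of I as her first. So nothing can be read off the first move of a winning strategy of II, and we exchange the roles: II will name $\xi$, and I will have to answer $\theta$. If $\sigma$ is a winning strategy of I and $B$ is a ball that $\sigma$ plays in some legal run, then starting with $B$ and continuing as $\sigma$ is also winning. So II must find a segment on which to name $\xi$ within reach of \emph{every} ball from which I might win.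

We therefore build compact sets $Y_0,Y_1,\dots\subseteq\mathbb{R}^3$ and finite sets $\mathcal{L}_0,\mathcal{L}_1,\dots$ of segments. The intended play of I is a sequence of balls $B(x_i,r_i)$ with $x_i\in Y_i$ and $r_i=\varepsilon^{2i}$. Around each segment $L\in\mathcal{L}_i$ there is a hole in which I loses, of exactly the radius that (In) allows II to force after moving onto $L$. The construction must meet four demands.
\begin{itemize}
\item Player I can always reach $Y_{i+1}$ from the reply of II to a ball centered in $Y_i$ (Lemma~\ref{lem:cover}).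
\item Near each point of $Y_i$ there is a segment of $\mathcal{L}_i$ within reach of II (Lemma~\ref{lem:reach}).
\item First radii other than the $r_i$ lose for I (Lemma~\ref{lem:radius}).
\item Player I ends on the boundary of a hole only if II moved onto its segment, so that she had the chance to choose $\theta\in Z_\xi$ (Proposition~\ref{prop:II}).
\end{itemize}

\subsection{Constants}

For $i\ge0$ let
\[
r_i=\varepsilon^{2i},\quad s_i=\varepsilon r_i,\quad t_i=(1-\varepsilon)s_i,\quad\omega_i=(1-\varepsilon)^2r_i,\quad h_i=\kappa r_i,\quad f_i=\frac{r_i}{100},\quad\Delta_i=10^4r_i .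
\]
In the intended play $r_i$ and $s_i$ are the radii of I and II, player II moves by at most $(1-\varepsilon)r_i$, and I then moves by at most $t_i$. The difference $\omega_i$ is what II gains in round $i$ by pushing away from something, and $h_i$ is what he gains from round $i$ on. The numbers $f_i$ and $\Delta_i$ will be the thickness and the separation of the parts of $Y_i$. We have
\begin{equation}\label{eq:id}
\omega_i+t_i=(1-\varepsilon)r_i,\qquad h_i-h_{i+1}=\omega_i,\qquad\sum_{k\ge i}\omega_k=h_i,\qquad t_i=\kappa s_i+h_{i+1};
\end{equation}
the second identity is $\kappa(1-\varepsilon^2)=(1-\varepsilon)^2$, the third follows by summing it, and the last is $1-\varepsilon=\kappa(1+\varepsilon)$. The step from $i$ to $i+1$ takes place at scale $s_i$, and in this unit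
\begin{equation}\label{eq:size}
\begin{gathered}
r_i=10^6s_i,\qquad0.99r_i<\omega_i<r_i,\qquad0.99s_i<t_i<s_i,\\
\Delta_{i+1}=10^{-2}s_i,\qquad h_{i+1}<r_{i+1}=10^{-6}s_i,\qquad f_{i+1}=10^{-8}s_i .
\end{gathered}
\end{equation}

\subsection{Pieces}

A \emph{piece of level $i$} is a triple $P=(K,a,a')$, where $K$ is a point or a segment parallel to $e_1$, and either $K$ is a point and $a=a'=0$ (a \emph{dot}) or $a>0$ and $a'=a+f_i$ (a \emph{shell}). We also write $P$ for the compact set $A(K;a,a')$. We define finite sets $\mathcal{P}_i$ of pieces of level $i$ and put $Y_i=\bigcup\mathcal{P}_i$, maintaining the invariant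
\begin{itemize}
\item[$(\mathrm{H}_i)$] distinct pieces of $\mathcal{P}_i$ are at distance at least $\Delta_i$, and every shell in $\mathcal{P}_i$ has $a\ge\Delta_i$.
\end{itemize}
Seen from a ball of radius $r_i$, the set $Y_i$ is thus a single point or a single thin layer, and II has room to push away from it.

Let $\mathcal{P}_0$ consist of the dot $\{0\}$. Suppose $\mathcal{P}_i$ is given and satisfies $(\mathrm{H}_i)$. After a push by II and the longest possible return, I is still at distance $\omega_i$ from $Y_i$, so $Y_{i+1}$ has to reach out that far. For $P\in\mathcal{P}_i$ let $N(P)=\{z:d(z,P)\le\omega_i\}$, and let $N_i=\bigcup_PN(P)=\{z:d(z,Y_i)\le\omega_i\}$. By Lemma~\ref{lem:dist}(5), $N(P)=B(q,\omega_i)$ for a dot $P=\{q\}$, and $N(P)=A(K;a-\omega_i,a'+\omega_i)$ for a shell, where $a-\omega_i>0$ by $(\mathrm{H}_i)$. The \emph{end values} of $N(P)$ are $\omega_i$ for a dot, and $a-\omega_i$ and $a'+\omega_i$ for a shell. Distinct sets $N(P)$ are at distance at least $\Delta_i-2\omega_i\ge9000r_i$. The \emph{depth} of a point is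
\[
\delta_i(z)=d(z,\mathbb{R}^3\setminus N_i),
\]
a $1$-Lipschitz function; $B(z,\eta)\subseteq N_i$ if $\eta<\delta_i(z)$. Put
\begin{align*}
G_i&=\{p\in10s_i\mathbb{Z}^3:\delta_i(p)\ge10s_i\},\\
\mathcal{L}_i&=\{L_p:p\in G_i\},\quad\text{where }L_p=\{p+\xi s_ie_1:|\xi|\le\tfrac12\},\\
Q_i&=\{q\in s_i\mathbb{Z}^3:\delta_i(q)\ge\tfrac{s_i}{20}\text{ and }d(q,L)\ge t_i+\tfrac{s_i}{20}\text{ for all }L\in\mathcal{L}_i\}.
\end{align*}
These sets are finite because $N_i$ is bounded. The segments in $\mathcal{L}_i$ have length $s_i$, so the sets $\mathcal{L}_i$ are disjoint for different $i$. The family $\mathcal{P}_{i+1}$ consists of the following pieces (Figure~\ref{fig:step}).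
\begin{itemize}
\item \emph{Rims.} For each shell $(K,a,a')\in\mathcal{P}_i$, the inner rim $(K,\,a-\omega_i,\,a-\omega_i+f_{i+1})$ and the outer rim $(K,\,a'+\omega_i-f_{i+1},\,a'+\omega_i)$. For each dot $\{q\}\in\mathcal{P}_i$, the outer rim $(\{q\},\,\omega_i-f_{i+1},\,\omega_i)$.
\item \emph{Tubes.} For each $L\in\mathcal{L}_i$, the shell $(L,\,t_i,\,t_i+f_{i+1})$.
\item \emph{Dots.} For each $q\in Q_i$, the dot $\{q\}$.
\end{itemize}
Rims are where I lands after a maximal push by II. The tube around $L$ has inner radius $t_i$, so that from a point of $L$ player I reaches it only by a maximal move. Dots fill the remaining space without violating the separation. Nothing so far depends on the relation to be uniformized.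

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\begin{scope}
\clip (0,0) circle (2.74);
\foreach \a in {-7,...,7} \foreach \b in {-7,...,7} \fill (0.4*\a,0.4*\b) circle (0.025);
\end{scope}
\foreach \x/\y in {0/0,2/0,-2/0,0/2,0/-2}{
\draw[white,line width=1.06cm,line cap=round] (\x-0.2,\y)--(\x+0.2,\y);
\draw[gray,line width=0.96cm,line cap=round] (\x-0.2,\y)--(\x+0.2,\y);
\draw[white,line width=0.84cm,line cap=round] (\x-0.2,\y)--(\x+0.2,\y);
\draw[thick] (\x-0.2,\y)--(\x+0.2,\y);}
\fill[gray,even odd rule] (0,0) circle (3) (0,0) circle (2.92);
\draw (2.12,2.12)--(2.9,2.6) node[right]{rim};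
\draw (2.66,0.1)--(3.4,0.6) node[right]{tube};
\draw (1.6,-1.6)--(2.9,-2.5) node[right]{dot};
\end{tikzpicture}
\caption{The pieces of level $i+1$ inside the ball $N(P)=B(q,\omega_i)$ around a dot $P=\{q\}$ of level $i$, in a plane section parallel to $e_1$ and not to scale: a thin rim along the boundary, a thin tube around each segment of a coarse grid, and the points of a finer lattice that are not too close to the rim or to a segment.}
\label{fig:step}
\end{figure}

\begin{lemma}\label{lem:depth}
\begin{enumerate}
\item The tube around $L_p\in\mathcal{L}_i$ lies in $B(p,2s_i)$, and $\delta_i\ge8s_i$ on $B(p,2s_i)$.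
\item $\delta_i\le f_{i+1}$ on every rim in $\mathcal{P}_{i+1}$.
\item $Y_{i+1}\subseteq N_i$.
\item $(\mathrm{H}_{i+1})$ holds.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) A point of the tube is within $\frac12s_i+t_i+f_{i+1}<2s_i$ of $p$, and $\delta_i(p)\ge10s_i$.

(2) Let $x$ lie in a rim coming from $P=(K,a,a')$, and let $v$ be the end value of $N(P)$ that is an endpoint of the rim's interval, so $|d(x,K)-v|\le f_{i+1}$. For small $\eta>0$, Lemma~\ref{lem:dist}(2) gives $x'$ with $|x'-x|\le f_{i+1}+\eta$ and $d(x',K)=v-\eta$ for an inner rim, $d(x',K)=v+\eta$ for an outer rim. Then $x'\notin N(P)$, and $x'$ is within $f_{i+1}+\eta<9000r_i$ of $x\in N(P)$, so it lies in no other $N(P')$. Thus $\delta_i(x)\le f_{i+1}+\eta$.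

(3) A rim coming from $P$ lies in $N(P)$. Tubes and dots have positive depth.

(4) The distance between two distinct pieces is bounded below as follows.
\begin{itemize}
\item Two rims from the same shell: $2\omega_i+f_i-2f_{i+1}\ge r_i$. Two rims from different pieces: $9000r_i$.
\item Rim and tube: $8s_i-f_{i+1}$, and rim and dot: $\frac{s_i}{20}-f_{i+1}$, by comparing depths.
\item Two tubes: $10s_i-4s_i=6s_i$, by (1).
\item Tube and dot: $(t_i+\frac{s_i}{20})-(t_i+f_{i+1})=\frac{s_i}{20}-f_{i+1}$, by comparing distances to the segment.
\item Two dots: $s_i$.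
\end{itemize}
By \eqref{eq:size} all these numbers are at least $s_i/100=\Delta_{i+1}$. The inner radii of the new shells are $a-\omega_i\ge\Delta_i-\omega_i$, $a'+\omega_i-f_{i+1}\ge\Delta_i$, $\omega_i-f_{i+1}\ge0.9r_i$ and $t_i$, and these too are at least $s_i/100$.
\end{proof}

\begin{lemma}[Covering]\label{lem:cover}
If $x\in Y_i$ and $|y-x|\le(1-\varepsilon)r_i$, there is $x'\in Y_{i+1}$ with $|x'-y|\le t_i$.
\end{lemma}

\begin{proof}
Let $x\in P=(K,a,a')\in\mathcal{P}_i$, so $d(y,P)\le\omega_i+t_i$ by \eqref{eq:id}.

Suppose $y\notin N_i$. By Lemma~\ref{lem:dist}(5), the distance from $d(y,K)$ to $[a,a']$ lies in $(\omega_i,\omega_i+t_i]$, so $d(y,K)$ is within $t_i$ of an end value $v$ of $N(P)$. Lemma~\ref{lem:dist}(2) gives $x'$ with $d(x',K)=v$ and $|x'-y|\le t_i$, and $x'$ lies in a rim.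

Suppose $y\in N_i$. If $d(y,L)\le t_i$ for some $L\in\mathcal{L}_i$, take $x'$ with $d(x',L)=t_i$ and $|x'-y|=t_i-d(y,L)$; it lies in a tube. So assume $d(y,L)>t_i$ for all $L\in\mathcal{L}_i$, and take $q\in s_i\mathbb{Z}^3$ with $|y-q|\le\frac{\sqrt3}2s_i<0.867s_i$. If $q\in Q_i$, let $x'=q$. Otherwise one of the two conditions defining $Q_i$ fails.

If $\delta_i(q)<s_i/20$, there is $w\notin N_i$ with $|y-w|<0.917s_i<t_i$. The segment $[y,w]$ contains a boundary point $x'$ of the closed set $N_i$. Then $x'\in N(P')$ for some $P'$ with core $K'$, and $x'$ is not interior to $N(P')$, so $d(x',K')$ is an end value of $N(P')$. Hence $x'$ lies in a rim.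

If $d(q,L)<t_i+s_i/20$ for some $L\in\mathcal{L}_i$, then $t_i<d(y,L)<t_i+0.917s_i$, and Lemma~\ref{lem:dist}(2) gives $x'$ with $d(x',L)=t_i$ and $|x'-y|<0.917s_i<t_i$.
\end{proof}

The last case explains the constant $\frac1{20}$: it must exceed $\frac1{100}$ by a margin for the separation, and $\frac{\sqrt3}2+\frac1{20}$ must stay below $0.99$ for the covering.

\subsection{The descendants of a tube}

Taking inner rims again and again, a tube shrinks toward its segment. For $L\in\mathcal{L}_j$ and $i>j$ let
\[
m_i(L)=\kappa s_j+h_i,\qquad A_i(L)=(L,\,m_i(L),\,m_i(L)+f_i).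
\]
By \eqref{eq:id}, $m_{j+1}(L)=t_j$ and $m_{i+1}(L)=m_i(L)-\omega_i$, and $m_i(L)$ decreases to $\kappa s_j$.

\begin{lemma}\label{lem:tube}
Let $L\in\mathcal{L}_j$ and $i>j$. Then $A_i(L)\in\mathcal{P}_i$, and $d(x,L)\ge m_i(L)$ for all $x\in Y_i$. For fixed $i$, the shells $A_i(L)$ with $L\in\bigcup_{j<i}\mathcal{L}_j$ are pairwise disjoint.
\end{lemma}

\begin{proof}
Let $i=j+1$ and $L=L_p$. Then $A_i(L)$ is the tube around $L$, on which $d(\cdot,L)\ge t_j$. The dots of $Q_j$ are at distance more than $t_j$ from $L$ by definition. The other tubes lie in balls $B(p',2s_j)$ disjoint from $B(p,2s_j)$, and the rims miss $B(p,2s_j)$ by Lemma~\ref{lem:depth}(1),(2); outside $B(p,2s_j)$ we have $d(\cdot,L)\ge\frac32s_j>t_j$. For the step from $i$ to $i+1$: the inner rim of $A_i(L)$ is $A_{i+1}(L)$, and a point of $Y_{i+1}\subseteq N_i$ is within $\omega_i$ of $Y_i$, so its distance to $L$ is at least $m_i(L)-\omega_i$. Finally, shells with different cores are distinct pieces of $\mathcal{P}_i$, hence disjoint by $(\mathrm{H}_i)$.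
\end{proof}

\subsection{The target}

Let $Z\subseteq(-\frac12,\frac12)\times\mathbb{S}$ be total on $(-\frac12,\frac12)$. Put $H_i=\{z:d(z,Y_i)\le h_i\}$ and
\begin{gather*}
\mathrm{Bad}=\{p+\xi s_je_1+\kappa s_j\theta:\ j\ge0,\ p\in G_j,\ |\xi|<\tfrac12,\ \theta\in\mathbb{S},\ (\xi,\theta)\notin Z\},\\
S=\Bigl(\bigcap_iH_i\Bigr)\setminus\mathrm{Bad},\qquad T=\mathbb{R}^3\setminus S .
\end{gather*}
In the $(\varepsilon,\varepsilon)$ game with target $T$, player I wins a legal run if and only if the outcome is in $S$. By (Out), the tolerance $h_i=\kappa r_i$ is the distance from a dot of $Y_i$ that II can force when I plays the ball of radius $r_i$ centered there, so no smaller tolerance is possible; and it is small enough to create the holes: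
\begin{equation}\label{eq:hole}
\text{if }L\in\mathcal{L}_j\text{ and }d(z,L)<\kappa s_j,\text{ then }z\in T .
\end{equation}
Indeed, Lemma~\ref{lem:tube} and \eqref{eq:id} give $d(z,Y_{j+1})\ge t_j-d(z,L)>t_j-\kappa s_j=h_{j+1}$, so $z\notin H_{j+1}$. The set $\mathrm{Bad}$ lies on the boundaries of the holes.

\section{Player II has no winning strategy}\label{sec:II}

By Lemma~\ref{lem:cover}, player I can keep her centers in the sets $Y_i$, and this puts the outcome in $\bigcap_iH_i$. The difficulty is to avoid $\mathrm{Bad}$ for all segments at once. If II moves onto a new segment, I chooses a good direction. But she might also arrive in a shell $A_i(L)$ in another way, at a position that has nothing to do with $Z$, and be pushed toward $L$. This is what the thickness $f_i$ is for: inside $A_i(L)$ she moves as far from $L$ as she can, and we show that any positive excess over the minimal distance $m_i(L)$ is enough to keep the outcome off the boundary of the hole.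

\begin{proposition}\label{prop:II}
Player II has no winning strategy in the $(\varepsilon,\varepsilon)$ game on $\mathbb{R}^3$ with target $T$.
\end{proposition}

\begin{proof}
Let $\tau$ be a strategy for II. We build a run against $\tau$ with balls $B(x_i,r_i)$ of I, $x_i\in Y_i$, and $B(y_i,s_i)$ of II, starting from $x_0=0$. We have $|y_i-x_i|\le(1-\varepsilon)r_i$, and $x_{i+1}$ is legal if $|x_{i+1}-y_i|\le t_i$. For $L\in\bigcup_{j<i}\mathcal{L}_j$ the \emph{slack}
\[
\operatorname{sl}_i(L)=d(x_i,L)-m_i(L)
\]
is nonnegative by Lemma~\ref{lem:tube}, and it exceeds $f_i$ unless $x_i\in A_i(L)$.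

\emph{The rule for $x_{i+1}$.} By Lemma~\ref{lem:cover} take $x'\in Y_{i+1}$ with $|x'-y_i|\le t_i$. If $x'$ lies in no $A_{i+1}(L)$ with $L\in\bigcup_{j\le i}\mathcal{L}_j$, let $x_{i+1}=x'$. Otherwise $x'\in A_{i+1}(L)$ for a unique $L$, which we call \emph{active at step $i$}. Let $L\in\mathcal{L}_j$, $j\le i$, and put
\[
m=m_{i+1}(L),\qquad D=d(y_i,L),\qquad v=\min(m+f_{i+1},\,D+t_i).
\]
Since $d(x',L)\in[m,m+f_{i+1}]$ and $|D-d(x',L)|\le t_i$, we have $m-t_i\le D\le m+f_{i+1}+t_i$. Hence $v\in[m,m+f_{i+1}]$ and $|v-D|\le t_i$. If $y_i\notin L$, let $x_{i+1}$ be given by Lemma~\ref{lem:dist}(2) with $d(x_{i+1},L)=v$ and $|x_{i+1}-y_i|=|v-D|$. If $y_i\in L$, then $0=D\ge m-t_i=\kappa(s_j-s_i)$ by \eqref{eq:id}, so $j=i$ and $v=m=t_i$. Write $L=L_p$ and $y_i=p+\xi s_ie_1$, choose $\theta\in Z_\xi$ if $|\xi|<\frac12$ and any $\theta\in\mathbb{S}$ if $|\xi|=\frac12$, and let $x_{i+1}=y_i+t_i\theta$. In both cases $x_{i+1}$ is legal, $d(x_{i+1},L)=v$ and $x_{i+1}\in A_{i+1}(L)\subseteq Y_{i+1}$.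

A finite run following this rule can always be extended, so $\mathsf{DC}$ gives an infinite one. (The choices of $\theta\in Z_\xi$ are the reason why the rule is not a strategy.) By Lemma~\ref{lem:tube}, for every $L\in\bigcup_{j\le i}\mathcal{L}_j$:
\begin{equation}\label{eq:active}
\begin{cases}
\operatorname{sl}_{i+1}(L)=\min\bigl(f_{i+1},\,d(y_i,L)+t_i-m_{i+1}(L)\bigr)&\text{if $L$ is active at step $i$,}\\
\operatorname{sl}_{i+1}(L)>f_{i+1}&\text{otherwise.}
\end{cases}
\end{equation}

\emph{Slack persists.} For $L\in\mathcal{L}_j$ and $i>j$,
\begin{equation}\label{eq:slack}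
\operatorname{sl}_{i+1}(L)\ge\min(f_{i+1},\operatorname{sl}_i(L)).
\end{equation}
Indeed $d(y_i,L)\ge d(x_i,L)-(1-\varepsilon)r_i=m_i(L)+\operatorname{sl}_i(L)-\omega_i-t_i=m_{i+1}(L)+\operatorname{sl}_i(L)-t_i$, and \eqref{eq:active} applies.

\emph{The outcome $z$ is in $\bigcap_iH_i$.} Every point of $Y_{l+1}$ is within $\omega_l$ of $Y_l$, so $d(x_k,Y_i)\le\sum_{l=i}^{k-1}\omega_l\le h_i$ for $k>i$. Let $k\to\infty$.

\emph{The outcome is not in $\mathrm{Bad}$.} Suppose $z=p+\xi s_je_1+\kappa s_j\theta$ with $p\in G_j$, $|\xi|<\frac12$, $\theta\in\mathbb{S}$ and $(\xi,\theta)\notin Z$. Let $L=L_p\in\mathcal{L}_j$, so $d(z,L)=\kappa s_j$.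

Suppose first that $\operatorname{sl}_{i_0}(L)>0$ for some $i_0>j$. Then $\operatorname{sl}_l(L)\ge f_l$ for some $l\ge i_0$: otherwise \eqref{eq:slack} gives $\operatorname{sl}_{i+1}(L)\ge\operatorname{sl}_i(L)$ for all $i\ge i_0$, so $0<\operatorname{sl}_{i_0}(L)\le\operatorname{sl}_i(L)<f_i\to0$. Since $z\in B(x_l,r_l)$,
\[
d(z,L)\ge m_l(L)+f_l-r_l=\kappa s_j+\bigl(\kappa+\tfrac1{100}-1\bigr)r_l>\kappa s_j ,
\]
a contradiction.

So $\operatorname{sl}_i(L)=0$ for all $i>j$. By \eqref{eq:active}, $L$ is active at every step $i\ge j$ and $d(y_i,L)=m_{i+1}(L)-t_i$. For $i=j$ this says $y_j\in L$. Moreover $d(x_{i+1},L)=m_{i+1}(L)=d(y_i,L)+t_i$ for $i\ge j$, and $d(y_i,L)=m_i(L)-\omega_i-t_i=d(x_i,L)-(1-\varepsilon)r_i$ for $i>j$. Thus the sequence $y_j,x_{j+1},y_{j+1},x_{j+2},\dots$ is taut, with $\lambda_k=(1-\varepsilon)\varepsilon^ks_j$ and $h=\kappa s_j$. By Lemma~\ref{lem:tug}(3), $z=y_j+\kappa s_j\theta'$, where $\theta'\in\mathbb{S}$ is the direction that I chose at step $j$. Comparing the components along and perpendicular to $e_1$ gives $y_j=p+\xi s_je_1$ and $\theta'=\theta$. Since $|\xi|<\frac12$,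 she chose $\theta'\in Z_\xi$, a contradiction.

Hence $z\in S$, and $\tau$ loses this run.
\end{proof}

\section{A winning strategy of player I uniformizes $Z$}\label{sec:I}

Throughout this section $\sigma$ is a winning strategy of I in the $(\varepsilon,\varepsilon)$ game on $\mathbb{R}^3$ with target $T$, and $B(x,r)$ is its first ball. Every outcome against $\sigma$ lies in every $H_i$. In particular, no legal reply $B(y,\varepsilon r)$ of II is disjoint from $H_i$, that is,
\begin{equation}\label{eq:near}
d(y,Y_i)\le h_i+\varepsilon r\qquad\text{for all $i$ and all $y$ with }|y-x|\le(1-\varepsilon)r .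
\end{equation}

\begin{lemma}\label{lem:reach}
If $r\ge100s_i$, there is $p\in G_i$ with $|p-x|<r/2$ and $\delta_i(p)\ge11s_i$.
\end{lemma}

\begin{proof}
By \eqref{eq:near} with $y=x$ there is $\hat x\in Y_i$ with $|x-\hat x|\le h_i+\varepsilon r$. Let $c$ be the point of $[\hat x,x]$ at distance $\min(|x-\hat x|,\,\omega_i-20s_i)$ from $\hat x$. Since $h_i-\omega_i=h_{i+1}\le\varepsilon s_i$,
\[
|c-x|\le\varepsilon s_i+\varepsilon r+20s_i\le\bigl(\tfrac{\varepsilon}{100}+\varepsilon+\tfrac15\bigr)r\le\tfrac r4 .
\]
Also $B(c,20s_i)\subseteq B(\hat x,\omega_i)\subseteq N_i$, so $\delta_i(c)\ge20s_i$. A point $p\in10s_i\mathbb{Z}^3$ nearest to $c$ has $|p-c|\le5\sqrt3s_i<9s_i$. Hence $\delta_i(p)\ge11s_i$, $p\in G_i$, and $|p-x|<\frac r4+\frac{9r}{100}<\frac r2$.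
\end{proof}

Each feature of the construction punishes one range of wrong radii: the holes punish radii somewhat below $r_i$, the thinness and separation of the pieces punish radii well above $r_{i+1}$, and the dots punish radii slightly above $r_i$.

\begin{lemma}\label{lem:radius}
$r=r_i$ for some $i\ge0$.
\end{lemma}

\begin{proof}
By \eqref{eq:size}, $r_{i+1}<2r_{i+1}<100s_i<r_i$. So every $r\notin\{r_i:i\ge0\}$ falls under one of the four cases below: $r>1$ under Case~1, and $r\in(r_{i+1},r_i)$ under Case~2 or~3 for $i$ or Case~4 for $i+1$. In each case we reach a contradiction.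

\emph{Case 1: $r>r_0=1$.} Let II push away from the point $0$. By (Out), $|z|\ge\kappa r>h_0$, so $z\notin H_0$.

\emph{Case 2: $100s_i\le r<r_i$.} With $p$ from Lemma~\ref{lem:reach}, let II play $B(p,\varepsilon r)$ and then push toward $L_p\ni p$. By (In), $d(z,L_p)\le\kappa\varepsilon r<\kappa s_i$, so $z\in T$ by \eqref{eq:hole}.

\emph{Case 3: $2r_{i+1}\le r\le100s_i$.} Let $\eta=h_{i+1}+\varepsilon r$; then $\eta\le1.01\cdot10^{-4}s_i$ by \eqref{eq:size}. We find $y$ that violates \eqref{eq:near} at level $i+1$. By \eqref{eq:near} with $y=x$ there is $P=(K,a,a')\in\mathcal{P}_{i+1}$ with $d(x,P)\le\eta$. Let $u=d(x,K)$ and $\zeta=\min((1-\varepsilon)r,10^{-3}s_i)$. If $u\ge\frac{a+a'}2$, take $y$ with $d(y,K)=u+\zeta$ and $|y-x|=\zeta$. If $u<\frac{a+a'}2$, then $P$ is a shell, $a\ge\Delta_{i+1}=10^{-2}s_i$ and $u\ge a-\eta>\zeta$, so we may take $y$ with $d(y,K)=u-\zeta$ and $|y-x|=\zeta$. In both cases Lemma~\ref{lem:dist}(5) gives $d(y,P)\ge\zeta-\frac{a'-a}2\ge\zeta-\frac12f_{i+1}$, and this exceeds $\eta$: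
\begin{itemize}
\item if $\zeta=(1-\varepsilon)r$, because $(1-2\varepsilon)r\ge(2-4\varepsilon)r_{i+1}>1.005\,r_{i+1}\ge h_{i+1}+\frac12f_{i+1}$;
\item if $\zeta=10^{-3}s_i$, because $\eta+\frac12f_{i+1}<2\cdot10^{-4}s_i$.
\end{itemize}
Every other piece of $\mathcal{P}_{i+1}$ is at distance at least $\Delta_{i+1}-\eta-\zeta\ge(10^{-2}-1.01\cdot10^{-4}-10^{-3})s_i>\eta$ from $y$. So $d(y,Y_{i+1})>\eta$.

\emph{Case 4: $r_i<r<2r_i$.} The excess $r-r_i$ may be tiny, so II moves to a region where $Y_{i+1}$ consists of dots only; there (Out) turns any excess into a win. With $p$ from Lemma~\ref{lem:reach}, let II play $B(y,\varepsilon r)$ with $y=p+5s_ie_1$, which is legal since $|y-x|\le\frac r2+5s_i\le(1-\varepsilon)r$. We have $\delta_i(y)\ge6s_i$, and $y$ is at distance $5s_i$ from the grid $10s_i\mathbb{Z}^3$. By Lemma~\ref{lem:depth}, rims of $\mathcal{P}_{i+1}$ are at distance at least $6s_i-f_{i+1}$ from $y$, and tubes at distance at least $3s_i$. Since $|z-y|\le\varepsilon r<2s_i$, the outcome $z$ is at distance more than $s_i>h_{i+1}$ from all rims and tubes. Let $\sigma$ answer $B(x',r')$, where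 $r'=\varepsilon^2r\in(r_{i+1},2r_{i+1})$. A dot $q\in Q_i$ with $|x'-q|>s_i/4$ satisfies $|z-q|>s_i/4-2r_{i+1}>h_{i+1}$. At most one $q\in Q_i$ has $|x'-q|\le s_i/4$, as the dots are $s_i$ apart; if there is one, II pushes away from it, and (Out) gives $|z-q|\ge\kappa r'>h_{i+1}$. So $d(z,P)>h_{i+1}$ for each of the finitely many $P\in\mathcal{P}_{i+1}$, and $z\notin H_{i+1}$.
\end{proof}

\begin{proposition}\label{prop:I}
If I has a winning strategy in the $(\varepsilon,\varepsilon)$ game on $\mathbb{R}^3$ with target $T$, there is a function $F$ with $F(\xi)\in Z_\xi$ for all $\xi\in(-\frac12,\frac12)$.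
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:radius}, $r=r_i$ for some $i$. Fix $p\in G_i$ with $|p-x|<r_i/2$ by Lemma~\ref{lem:reach}, and let $L=L_p$. For $\xi\in(-\frac12,\frac12)$, player II may reply with $B(y(\xi),s_i)$, where $y(\xi)=p+\xi s_ie_1$, since $\frac12r_i+\frac12s_i\le(1-\varepsilon)r_i$. Let $x'(\xi)$ be the center of the answer of $\sigma$, and let II push toward $L$ from then on. Apply Lemma~\ref{lem:tug} to the centers from $w_0=y(\xi)\in L$ on, with $\lambda_k=(1-\varepsilon)\varepsilon^ks_i$ and $h=\kappa s_i$. Part (2) gives $d(z,L)\le\kappa s_i$, and since $z\notin T$, \eqref{eq:hole} gives $d(z,L)\ge\kappa s_i$. So the run is taut, and by part (3), $x'(\xi)=y(\xi)+t_i\theta$ has nearest point $y(\xi)$ in $L$ and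
\[
z=p+\xi s_ie_1+\kappa s_i\theta .
\]
As $y(\xi)$ is not an endpoint of $L$, Lemma~\ref{lem:dist}(4) gives $\theta\in\mathbb{S}$. Since $z\notin\mathrm{Bad}$, we have $(\xi,\theta)\in Z$. Hence $F(\xi)=(x'(\xi)-y(\xi))/t_i$ is as required.
\end{proof}

\section{From uniformization to $\mathsf{AD}_{\mathbb{R}}$}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If all $(\varepsilon,\varepsilon,\rho)$ games on $\mathbb{R}^n$ are determined for one $\rho$, then $\mathsf{Unif}$ holds by Theorem~\ref{thm:D}(1), since $\varepsilon(2-\varepsilon)<1$. Suppose all $(\varepsilon,\varepsilon)$ games on $\mathbb{R}^n$ are determined. By Lemma~\ref{lem:dim} the same holds on $\mathbb{R}^3$. Given $Z$ total on $(-\frac12,\frac12)$, the game with the target $T$ of Section~\ref{sec:construction} is determined. By Proposition~\ref{prop:II} it is I who has a winning strategy, and Proposition~\ref{prop:I} gives a function $F$ with $F(\xi)\in Z_\xi$ for all $\xi$. Lemma~\ref{lem:unif} yields $\mathsf{Unif}$. Under either hypothesis $\mathsf{AD}$ holds by Theorem~\ref{thm:A}, and Theorem~\ref{thm:bmw} gives $\mathsf{AD}_{\mathbb{R}}$.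
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Assume $\mathsf{AD}_{\mathbb{R}}$. Code moves $(x,r)$ by reals through a bijection between $\mathbb{R}$ and $\mathbb{R}^n\times(0,\infty)$, and put the rules into the payoff set, so that the first player to play a wrong radius or to violate the nesting rule loses. Every Schmidt game on $\mathbb{R}^n$, in either variant, becomes a game on reals and is determined. Each of the two full hypotheses implies its restriction to $\alpha=\beta=10^{-6}$ (and one $\rho$), and for $n\ge3$ each restriction implies $\mathsf{AD}_{\mathbb{R}}$ by Theorem~\ref{thm:B}. For $n=1$, one direction is Theorem~\ref{thm:A} and the other is (K1).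
\end{proof}

\begin{thebibliography}{9}

\bibitem{Becker}
H. Becker, \emph{A property equivalent to the existence of scales}, Trans. AMS 287 (1985).

\bibitem{CFJ}
Logan Crone, Lior Fishman and Stephen Jackson, \emph{Determinacy of Schmidt's Game and Other Intersection Games}, arXiv:1712.01227 (2017).

\bibitem{Kanamori}
Kanamori, \emph{The Higher Infinite}.

\bibitem{MW}
D. A. Martin and W. H. Woodin, \emph{Weakly homogeneous trees}, in Games, Scales and Suslin Cardinals, The Cabal Seminar I.

\end{thebibliography}
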